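
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Undecidability of representability for semigroups of relations with relativized complement}


\begin{abstract}
A finite semigroup with a unary operation may or may not be isomorphic to a set of binary relations closed under composition and under complement, where the complement of a relation is taken inside the union of all the relations present. We prove that no algorithm decides which finite unary semigroups are of this kind, and that none decides which are of this kind over a finite base set. The first class is $\Pi^0_1$-complete; the second is recursively enumerable and not recursive. The proof reduces word problems for groups, and for finite groups, to representability. Its main step recovers a group from an arbitrary representation, although the union of the relations may be a strict order, in which nothing can be traversed backward. The group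 is found by an infinite walk through nested intervals.
\end{abstract}

\section{Introduction}

\subsection{The question}

For binary relations $a,b$ on a set $X$, the relational composite is
\[
a\mathbin{;}b=\{(x,y):\ (x,z)\in a\text{ and }(z,y)\in b\text{ for some }z\in X\}.
\]
A set of relations closed under composition is a semigroup; if it is also closed under complement, it carries a unary operation. Abstractly we consider \emph{unary semigroups} $(A,\mathbin{;},-)$, where $A$ is a nonempty set, $\mathbin{;}$ is an associative binary operation and $-$ is any unary operation, and we ask which of them arise from relations. The answer depends on the set in which complements are taken.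

\begin{definition}
A \emph{universal representation} of $(A,\mathbin{;},-)$ over a base set $X$ is an injective map $\theta\colon A\to\wp(X\times X)$ such that for all $a,b\in A$
\[
(a\mathbin{;}b)^\theta=a^\theta\mathbin{;}b^\theta,\qquad (-a)^\theta=(X\times X)\setminus a^\theta .
\]
In a \emph{relativized representation} the second condition is replaced by
\[
(-a)^\theta=U\setminus a^\theta,\qquad\text{where }U=\bigcup_{b\in A}b^\theta .
\]
\end{definition}

A universal representation is also a relativized one over the same base, since $a^\theta\cup(-a)^\theta=X\times X$ forces $U=X\times X$. In a relativized representation we only know that $U$ is transitive, because $a^\theta\mathbin{;}b^\theta=(a\mathbin{;}b)^\theta\subseteq U$. Conversely, if $U$ is any transitive relation, the set of all subrelations of $U$ is closed under composition and under complement in $U$. So $X\times X$ is one extreme among the possible unions. At the other extreme are strict orders, which contain no pair $(x,x)$ and never contain both $(x,y)$ and $(y,x)$.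

\begin{example}\label{ex:null}
The relativized notion is properly weaker. Let $A=\{0,a\}$ with all products equal to $0$, $-0=a$ and $-a=0$. The map $0\mapsto\emptyset$, $a\mapsto\{(x,y)\}$, with $x\ne y$, is a relativized representation over $\{x,y\}$. There is no universal one: $(0^\theta\cup a^\theta)\mathbin{;}(0^\theta\cup a^\theta)=0^\theta$ while $0^\theta\cup a^\theta=X\times X$, so $0^\theta=X\times X$ and $a^\theta=\emptyset$; then $0^\theta=a^\theta\mathbin{;}a^\theta=\emptyset=a^\theta$, which contradicts injectivity.
\end{example}

For universal complement it is known to be undecidable whether a given finite unary semigroup is representable, and likewise whether it is representable over a finite base. Hirsch, Jackson and \v{S}emrl \cite{HJS} ask whether this persists for relativized complement. The undecidability of the smaller class does not by itself answer this: the additional freedom in $U$ might make representability easy to detect.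

\subsection{The results}

Among finite unary semigroups let
\begin{itemize}
\item $\mathrm{Rel}$ (resp.\ $\mathrm{FRel}$) be the class of those with a relativized representation (resp.\ one over a finite base);
\item $\mathrm{Univ}$ (resp.\ $\mathrm{FUniv}$) be the class of those with a universal representation (resp.\ one over a finite base);
\item $\mathrm{Lin}$ be the class of those with a relativized representation over $\mathbb Q$ in which $U$ is the strict order $<$.
\end{itemize}

\begin{theorem}\label{thm:A}
There is no algorithm that decides whether a finite unary semigroup has a relativized representation. There is no algorithm that decides whether it has a relativized representation over a finite base.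
\end{theorem}

The proof is a reduction from questions about groups. An \emph{instance} is a triple $I=(\mathcal X,\mathcal R,w)$, where $\mathcal X$ is a finite nonempty alphabet, $\mathcal R$ is a finite set of words over $\mathcal X^{\pm1}$, and $w$ is such a word. A \emph{refutation} of $I$ in a group $H$ is a map $\varphi\colon\mathcal X\to H$, extended to words, with $\varphi(r)=1$ for all $r\in\mathcal R$ and $\varphi(w)\neq1$. It shows that $w=1$ does not follow from the relations $r=1$.

\begin{theorem}\label{thm:B}
There is an algorithm that computes from an instance $I$ a finite unary semigroup $\mathfrak A_I$ such that: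
\begin{enumerate}
\item $I$ has a refutation in some group $\iff\mathfrak A_I\in\mathrm{Rel}\iff\mathfrak A_I\in\mathrm{Univ}\iff\mathfrak A_I\in\mathrm{Lin}$;
\item $I$ has a refutation in some finite group $\iff\mathfrak A_I\in\mathrm{FRel}\iff\mathfrak A_I\in\mathrm{FUniv}$.
\end{enumerate}
\end{theorem}

Recall that a set is $\Pi^0_1$ if its complement is recursively enumerable (r.e.), that a many-one reduction of $S$ to $S'$ is a computable map $f$ with $x\in S\iff f(x)\in S'$, and that a set is $\Pi^0_1$-hard if every $\Pi^0_1$ set many-one reduces to it, and $\Pi^0_1$-complete if it is also $\Pi^0_1$.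

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item $\mathrm{Rel}$ is $\Pi^0_1$-complete under many-one reductions. $\mathrm{FRel}$ is recursively enumerable and not recursive.
\item Every class $\mathcal K$ of finite unary semigroups with $\mathrm{Univ}\cap\mathrm{Lin}\subseteq\mathcal K\subseteq\mathrm{Rel}$ is $\Pi^0_1$-hard, hence undecidable. Every $\mathcal K$ with $\mathrm{FUniv}\subseteq\mathcal K\subseteq\mathrm{FRel}$ is undecidable.
\item Let $\{\mathbin{;},-\}\subseteq\Sigma\subseteq\{\mathbin{;},-,+,\cdot,\le,0,1,1',D,R\}$, where $D,R$ are domain and range. Let $\mathcal K$ be a class of finite $\Sigma$-structures that contains every finite $\Sigma$-structure having a universal representation (resp.\ one over a finite base) that interprets all symbols of $\Sigma$ in the standard way, and suppose that every member of $\mathcal K$ has its $\{\mathbin{;},-\}$-reduct in $\mathrm{Rel}$ (resp.\ $\mathrm{FRel}$). Then $\mathcal K$ is undecidable.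
\item The class of unary semigroups with a relativized representation is not finitely axiomatizable in first-order logic, and $\mathrm{FRel}\ne\mathrm{Rel}$.
\end{enumerate}
\end{theorem}

In (3), standard means that $+,\cdot,\le,0,1,1'$ are union, intersection, inclusion, $\emptyset$, $X\times X$ and the identity relation, and that $D(a)=\{(x,x):(x,y)\in a\text{ for some }y\}$ and $R(a)=\{(y,y):(x,y)\in a\text{ for some }x\}$.

The undecidability for universal complement is not used; Theorem~\ref{thm:B} proves it again. For $\mathrm{FRel}$ we do not claim $\Sigma^0_1$-completeness.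

\subsection{The idea}

Groups enter through the regular representation: an element $m$ of a group $G$ becomes the relation $\{(g,gm):g\in G\}$. Composition becomes multiplication, and complement can be computed inside the group, since $m(G\setminus 1)=G\setminus m$. In Section~\ref{sec:algebra} we take a finite piece of a multiplication, called a \emph{table}, and build from it a finite unary semigroup whose operations are dictated by this picture. If the table embeds in a group, the semigroup is representable (Section~\ref{sec:rep}), even with $U$ equal to the strict order of $\mathbb Q$.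

The hard direction is the converse: from an arbitrary relativized representation we must produce a group. Group elements have inverses, while in a strict order no step can be reversed and no point is met twice. Two ideas deal with this.

First, a total function $F$ on a set satisfies ``$F$ composed with $\neq$ is the complement of $F$'', since a point differs from $F(x)$ exactly when it is not the value at $x$. An equation $f\mathbin{;}(-e)=-f$ in the semigroup therefore says that $f$ behaves as a function if $e$ behaves as equality. After relativization a weak form survives: two values of $f$ at one point are equal modulo $e$, \emph{provided they are comparable under $U$} (Section~\ref{sec:det}).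

Second, we arrange that all points ever considered are comparable. We keep an interval with left end $l$ and right end $r$ that are equal modulo $e$. To apply a function $s$ we move the left end to the right along $s$; to undo $s$ we move the right end to the left along $s$. The intervals are nested, so all their ends lie in one chain. They may shrink forever, but applying $s$ and then undoing it returns to the same class modulo $e$. A walk that applies and undoes every possible word, each infinitely often, makes the needed classes recur, and on them the functions become permutations (Section~\ref{sec:walk}). Section~\ref{sec:words} encodes instances into tables and Section~\ref{sec:proofs} assembles the theorems.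

\section{Tables and their algebras}\label{sec:algebra}

\subsection{Tables}

\begin{definition}
A \emph{table} is $T=(P,Q,C,*)$, where $P,Q,C$ are finite nonempty pairwise disjoint sets and $*\colon P\times Q\to C$ is \emph{cancellative}: $p*q=p*q'$ implies $q=q'$, and $p*q=p'*q$ implies $p=p'$. A \emph{realization} of $T$ in a group $G$ consists of injective maps $\alpha\colon P\to G$, $\beta\colon Q\to G$, $\gamma\colon C\to G$ with $\alpha(p)\beta(q)=\gamma(p*q)$ for all $p,q$.
\end{definition}

Think of $P$ as rows, $Q$ as columns and $p*q$ as the entry of a cell. Cancellativity says that no entry is repeated in a row or in a column. This is necessary for a realization, but not sufficient.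

\begin{example}\label{ex:table}
Let $P=\{p_1,p_2\}$, $Q=\{q_1,\dots,q_5\}$, $C=\{c_1,\dots,c_5\}$ and
\[
\begin{array}{c|ccccc}
* &q_1&q_2&q_3&q_4&q_5\\ \hline
p_1&c_1&c_2&c_3&c_4&c_5\\
p_2&c_2&c_1&c_5&c_3&c_4
\end{array}
\]
Suppose this table were realized, and put $g=\alpha(p_2)^{-1}\alpha(p_1)$. Whenever $p_1*q=p_2*q'$ we have $g\beta(q)=\beta(q')$. Hence left multiplication by $g$ interchanges $\beta(q_1)$ and $\beta(q_2)$, so $g^2=1$, and it permutes $\beta(q_3),\beta(q_4),\beta(q_5)$ cyclically, so $g^3=1$. Thus $g=1$ and $\alpha(p_1)=\alpha(p_2)$, contrary to injectivity. The table is realizable in no group.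
\end{example}

The example shows how coincidences among entries express group equations. Section~\ref{sec:words} shows that every instance can be expressed in this way.

\subsection{The algebra of a table}

Fix a table $T$. The algebra $\mathfrak A(T)$ is best understood from the representation it should have when $T$ is realized in a large group $G$. The base then splits into five sorts $X_0,\dots,X_4$. Three of them, $X_1,X_2,X_3$, are copies of $G$, and rows, columns and entries act as right multiplications $X_1\to X_2$, $X_2\to X_3$ and $X_1\to X_3$. The other two, $X_0$ and $X_4$, are single points; they serve only to supply constant functions, which are used in Lemma~\ref{lem:identity}.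

The \emph{sorts} are $0,1,2,3,4$. For sorts $i,j$ let $\mathrm{At}_{ij}$ be the following set of \emph{atoms} with source $i$ and target $j$; these \emph{blocks} are pairwise disjoint:
\begin{itemize}
\item $\mathrm{At}_{ii}=\{e_i,d_i\}$ for $i=1,2,3$, and $\mathrm{At}_{00}=\{e_0\}$, $\mathrm{At}_{44}=\{e_4\}$;
\item $\mathrm{At}_{12}=P\cup\{n_{12}\}$, $\mathrm{At}_{23}=Q\cup\{n_{23}\}$, $\mathrm{At}_{13}=C\cup\{n_{13}\}$;
\item $\mathrm{At}_{ij}=\{u_{ij}\}$ for all other $i\ne j$; these are the \emph{$u$-blocks}.
\end{itemize}
Here $e_i$ stands for equality and $d_i$ for difference on sort $i$, while $n_{ij}$ stands for ``none of the named elements''. In particular, every block $(i,j)$ with $i\ne j$ that involves sort $0$ or sort $4$ is a $u$-block. Atoms in $P\cup Q\cup C$ are \emph{small}; the atoms $d_i$ and $n_{ij}$ are \emph{large}.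

For atoms $x\in\mathrm{At}_{ij}$ and $y\in\mathrm{At}_{kl}$ put $x\circ y=\emptyset$ if $j\neq k$. If $j=k$, define $x\circ y\subseteq\mathrm{At}_{il}$ by
\begin{itemize}
\item[(R1)] $e_i\circ y=\{y\}$ and $x\circ e_j=\{x\}$;
\item[(R2)] $p\circ q=\{p*q\}$ for $p\in P$, $q\in Q$;
\item[(R3)] $d_i\circ s=s\circ d_j=\mathrm{At}_{ij}\setminus\{s\}$ for $s$ small in block $(i,j)$;
\item[(R4)] $p\circ n_{23}=\mathrm{At}_{13}\setminus(p*Q)$ and $n_{12}\circ q=\mathrm{At}_{13}\setminus(P*q)$, where $p*Q=\{p*q:q\in Q\}$ and $P*q=\{p*q:p\in P\}$;
\item[(R5)] $x\circ y=\mathrm{At}_{il}$ in all remaining cases.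
\end{itemize}
Let $\mathrm{At}=\bigcup_{i,j}\mathrm{At}_{ij}$. The algebra $\mathfrak A(T)$ has universe $\wp(\mathrm{At})$ and operations
\[
-a=\mathrm{At}\setminus a,\qquad a\mathbin{;}b=\bigcup_{x\in a,\ y\in b}x\circ y .
\]
We write $+$ for union, identify atoms with singletons, and put $0=\emptyset$, $1=\mathrm{At}$ and $e=e_0+e_1+e_2+e_3+e_4$. Then $--a=a$, $0\mathbin{;}a=0=a\mathbin{;}0$ and $e\mathbin{;}a=a=a\mathbin{;}e$. There are $28+|P|+|Q|+|C|$ atoms, and $\mathfrak A(T)$ is computable from $T$.

\emph{Duality.} Reversing all products, sending sort $i$ to $4-i$ and exchanging $P$ with $Q$ turns the definition of $\mathfrak A(T)$ into the definition of $\mathfrak A(T')$ for the table $T'=(Q,P,C,*')$ with $q*'p=p*q$. So each statement proved for all tables has a left--right dual. Taking converses of all relations turns a representation of $\mathfrak A(T)$ into one of $\mathfrak A(T')$, so this applies to statements about representations as well.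

\begin{lemma}\label{lem:blocks}
Let $x\in\mathrm{At}_{ij}$.
\begin{enumerate}
\item If $y\in\mathrm{At}_{jk}$, then $x\circ y\ne\emptyset$.
\item $x\mathbin{;}\mathrm{At}_{jk}=\mathrm{At}_{ik}$ and $\mathrm{At}_{ki}\mathbin{;}x=\mathrm{At}_{kj}$ for every sort $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In (R3) the product contains $n_{ij}$, in (R4) it contains $n_{13}$, and the other rules give singletons or full blocks.

(2) By duality it suffices to prove the first equation. It is clear for $x=e_i$, so let $x\ne e_i$.

If $k=j\in\{0,4\}$, then $i\neq j$, because $\mathrm{At}_{jj}=\{e_j\}$. So $(i,j)$ is a $u$-block and $x\mathbin{;}\mathrm{At}_{jj}=x\circ e_j=\{x\}=\mathrm{At}_{ij}$.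

If $k=j\in\{1,2,3\}$, then $x\mathbin{;}\mathrm{At}_{jj}=\{x\}\cup x\circ d_j$, and $x\circ d_j$ is $\mathrm{At}_{ij}\setminus\{x\}$ if $x$ is small (R3) and $\mathrm{At}_{ij}$ otherwise (R5).

If $k\ne j$ and $(j,k)$ is a $u$-block, then $x\circ u_{jk}=\mathrm{At}_{ik}$ by (R5).

Otherwise $(j,k)$ is $(1,2)$, $(2,3)$ or $(1,3)$. The only case in which $x\circ n_{jk}$ does not fall under (R5) is $x=p\in P$, $(j,k)=(2,3)$. In that case $p\mathbin{;}\mathrm{At}_{23}=p*Q\cup p\circ n_{23}=\mathrm{At}_{13}$. In all others $x\circ n_{jk}=\mathrm{At}_{ik}$.
\end{proof}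

\begin{lemma}\label{lem:assoc}
The operation $\mathbin{;}$ is associative, so $\mathfrak A(T)$ is a unary semigroup.
\end{lemma}

\begin{proof}
Composition distributes over unions, so it suffices to compare $(x\mathbin{;}y)\mathbin{;}z$ and $x\mathbin{;}(y\mathbin{;}z)$ for atoms. Both are $0$ unless $x\in\mathrm{At}_{ij}$, $y\in\mathrm{At}_{jk}$, $z\in\mathrm{At}_{kl}$, which we assume. If one of the atoms is an $e_m$, the two sides agree by (R1).

\emph{One atom is a $u$.} Such an atom is a whole block, and both sides equal $\mathrm{At}_{il}$ by Lemma~\ref{lem:blocks}. For $x=u_{ij}$ we have $(\mathrm{At}_{ij}\mathbin{;}y)\mathbin{;}z=\mathrm{At}_{ik}\mathbin{;}z=\mathrm{At}_{il}$. Also $\mathrm{At}_{ij}\mathbin{;}(y\mathbin{;}z)=\mathrm{At}_{il}$, because $y\mathbin{;}z$ is a nonempty set of atoms $v$ of block $(j,l)$ and $\mathrm{At}_{ij}\mathbin{;}v=\mathrm{At}_{il}$ for each of them. The case $z=u_{kl}$ is dual. For $y=u_{jk}$, $(x\mathbin{;}\mathrm{At}_{jk})\mathbin{;}z=\mathrm{At}_{ik}\mathbin{;}z=\mathrm{At}_{il}$ and $x\mathbin{;}(\mathrm{At}_{jk}\mathbin{;}z)=x\mathbin{;}\mathrm{At}_{jl}=\mathrm{At}_{il}$.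

\emph{All atoms are small or large.} Then $1\le i\le j\le k\le l\le3$, with equality exactly at the atoms $d_m$; three strict steps are impossible, so at least one of $x,y,z$ is some $d_m$. The product of two composable large atoms is a full block, by (R5). The product of a composable small and large atom, in either order, falls under (R3) or (R4) and contains a large atom.

Suppose at least two of $x,y,z$ are large. If $x$ and $y$ are both large, $x\mathbin{;}y=\mathrm{At}_{ik}$ and $(x\mathbin{;}y)\mathbin{;}z=\mathrm{At}_{il}$ by Lemma~\ref{lem:blocks}(2). Otherwise $z$ and exactly one of $x,y$ are large; then $x\mathbin{;}y$ contains a large atom, whose product with $z$ is $\mathrm{At}_{il}$. Dually $x\mathbin{;}(y\mathbin{;}z)=\mathrm{At}_{il}$.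

Suppose exactly one is large. It is then some $d_m$, and the two small atoms must be some $p$ followed by some $q$. The triple is $(d_1,p,q)$, $(p,d_2,q)$ or $(p,q,d_3)$. Here cancellativity is used. It gives
\[
(\mathrm{At}_{12}\setminus\{p\})\mathbin{;}q=\{p'*q:p'\ne p\}\cup(\mathrm{At}_{13}\setminus P*q)=\mathrm{At}_{13}\setminus\{p*q\},
\]
and dually $p\mathbin{;}(\mathrm{At}_{23}\setminus\{q\})=\mathrm{At}_{13}\setminus\{p*q\}$. The first set is $(d_1\mathbin{;}p)\mathbin{;}q=(p\mathbin{;}d_2)\mathbin{;}q$, the second is $p\mathbin{;}(d_2\mathbin{;}q)=p\mathbin{;}(q\mathbin{;}d_3)$. Finally $d_1\mathbin{;}(p*q)=(p*q)\mathbin{;}d_3=\mathrm{At}_{13}\setminus\{p*q\}$ by (R3). So both sides equal $\mathrm{At}_{13}\setminus\{p*q\}$ in all three cases.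
\end{proof}

In the intended picture the atoms $e_i$, the small atoms, and the atoms $u_{ij}$ with $j\in\{0,4\}$ are graphs of functions $X_i\to X_j$. Choosing one of these for each source gives a total function, and choosing dually one for each target gives the converse of a total function.

\begin{definition}
An element $f$ of $\mathfrak A(T)$ is \emph{functional} if it contains exactly one atom $f_i$ with each source $i$, and each $f_i$ is $e_i$, or small, or $u_{ij}$ with $j\in\{0,4\}$. Dually, $g$ is \emph{cofunctional} if it contains exactly one atom with each target $j$, each being $e_j$, or small, or $u_{ij}$ with $i\in\{0,4\}$.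
\end{definition}

\begin{lemma}\label{lem:eqs}
\begin{enumerate}
\item If $f$ is functional, then $f\mathbin{;}(-e)=-f$. If $g$ is cofunctional, then $(-e)\mathbin{;}g=-g$.
\item If $s$ is small in block $(i,j)$, then $s\mathbin{;}1=e_i\mathbin{;}1$, $1\mathbin{;}s=1\mathbin{;}e_j$ and $e_i\mathbin{;}s=s=s\mathbin{;}e_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $f$ be functional with $f_i\in\mathrm{At}_{ij}$. The atoms of $-e$ with source $j$ are those of $\mathrm{At}_{jl}$ for $l\ne j$, together with $d_j$ if $j\in\{1,2,3\}$. By Lemma~\ref{lem:blocks}(2) the former contribute $\bigcup_{l\ne j}\mathrm{At}_{il}$ to $f_i\mathbin{;}(-e)$. The contribution to block $(i,j)$ is $\mathrm{At}_{ij}\setminus\{f_i\}$: if $j\in\{0,4\}$ there is no contribution and $\mathrm{At}_{ij}=\{f_i\}$; if $j\in\{1,2,3\}$ then either $f_i=e_i$ and $e_i\circ d_i=\{d_i\}$, or $f_i$ is small and (R3) applies. So $f_i\mathbin{;}(-e)$ consists of all atoms with source $i$ except $f_i$. The union over $i$ is $-f$. The second claim is dual.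

(2) By Lemma~\ref{lem:blocks}(2), $s\mathbin{;}1$ and $e_i\mathbin{;}1$ are both the set of all atoms with source $i$. The second equation is dual and the third is (R1).
\end{proof}

\section{Realizable tables give representations}\label{sec:rep}

\begin{proposition}\label{prop:rep}
If $T$ is realized in a group $G$, then $\mathfrak A(T)\in\mathrm{Univ}\cap\mathrm{Lin}\cap\mathrm{Rel}$. If $G$ is finite, then $\mathfrak A(T)\in\mathrm{FUniv}\cap\mathrm{FRel}$. Moreover, the universal representation constructed below sends $+,\cap,\subseteq,0,1,e$ to union, intersection, inclusion, $\emptyset$, $X\times X$ and the identity relation, and sends each atom of block $(i,j)$ to a relation with domain $X_i$ and range $X_j$, where the sets $X_i$ partition the base $X$.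
\end{proposition}

\begin{proof}
Replace $G$ by the subgroup generated by the images of $\alpha,\beta,\gamma$, and then by its direct product with a cyclic group of large finite order. So we may assume that $G$ is countable, finite if it was finite, and that $|G|>|P|+|Q|+|C|+2$. Let $X_0,X_4$ be one-point sets, $X_i=G\times\{i\}$ for $i=1,2,3$, and let $X$ be the disjoint union of $X_0,\dots,X_4$. For $M\subseteq G$ and $i,j\in\{1,2,3\}$ put
\[
[M]_{ij}=\{((g,i),(gm,j)):g\in G,\ m\in M\},\qquad\text{so that}\quad[M]_{ij}\mathbin{;}[M']_{jk}=[MM']_{ik}.
\]
Define $\theta$ on atoms by $e_i\mapsto\mathrm{id}_{X_i}$ for all $i$, $d_i\mapsto[G\setminus1]_{ii}$, $u_{ij}\mapsto X_i\times X_j$ and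
\[
\begin{array}{lll}
p\mapsto[\alpha(p)]_{12},& q\mapsto[\beta(q)]_{23},& c\mapsto[\gamma(c)]_{13},\\[2pt]
n_{12}\mapsto[G\setminus\alpha P]_{12},& n_{23}\mapsto[G\setminus\beta Q]_{23},& n_{13}\mapsto[G\setminus\gamma C]_{13},
\end{array}
\]
and put $a^\theta=\bigcup_{x\in a}x^\theta$. Since $\alpha,\beta,\gamma$ are injective and $G$ is large, the images of the atoms of $\mathrm{At}_{ij}$ are nonempty and partition $X_i\times X_j$. Hence $\theta$ is injective and preserves the Boolean operations, with complement in $X\times X$. If $M\neq\emptyset$, then $[M]_{ij}$ has domain $X_i$ and range $X_j$, so every atom of block $(i,j)$ has domain $X_i$ and range $X_j$.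

Composition distributes over unions, so it suffices to check products of atoms. If the sorts do not match, the composite is empty. (R1) and (R2) are clear. For (R3), $(G\setminus1)m=G\setminus m=m(G\setminus1)$. For (R4), $\alpha(p)(G\setminus\beta Q)=G\setminus\{\gamma(p*q):q\in Q\}$, and since $\gamma$ is injective this corresponds to $\mathrm{At}_{13}\setminus(p*Q)$; likewise $(G\setminus\alpha P)\beta(q)=G\setminus\{\gamma(p*q):p\in P\}$. For (R5), suppose first that one factor is a $u$. Then the composite is the full product of two sorts, because the other factor has full domain and range. Otherwise both factors are large, since a composable pair of small atoms falls under (R2) and a composable pair of a small and a large atom under (R3) or (R4). The factors are then given by sets $G\setminus M$ and $G\setminus M'$ with $|M|+|M'|<|G|$. For $g\in G$ pick $h\in G$ outside $M\cup gM'^{-1}$; then $h\in G\setminus M$ and $h^{-1}g\in G\setminus M'$. So $(G\setminus M)(G\setminus M')=G$, as required.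

Thus $\theta$ is a universal representation, hence also a relativized one, and its base is finite if $G$ is.

\emph{The order of $\mathbb Q$.} Let $D_k$ be the set of rationals whose reduced denominator is a positive power of the $k$-th prime. The sets $D_1,D_2,\dots$ are disjoint and dense. Since $X$ is countable, there is a coloring $\chi\colon\mathbb Q\to X$ with all fibers dense: give the sets $D_k$ constant colors so that every color is used, and color the rest arbitrarily. Put
\[
a^{\theta'}=\{(s,t):s<t,\ (\chi s,\chi t)\in a^\theta\}.
\]
Then $U=1^{\theta'}$ is the relation $<$, and $(-a)^{\theta'}=U\setminus a^{\theta'}$. Every pair in $X\times X$ is $(\chi s,\chi t)$ for some $s<t$, so $\theta'$ is injective. The inclusion $a^{\theta'}\mathbin{;}b^{\theta'}\subseteq(a\mathbin{;}b)^{\theta'}$ is clear. Conversely let $(s,t)\in(a\mathbin{;}b)^{\theta'}$ and let $z\in X$ witness $(\chi s,\chi t)\in a^\theta\mathbin{;}b^\theta$. By density $z=\chi(v)$ for some $v$ with $s<v<t$, so $(s,t)\in a^{\theta'}\mathbin{;}b^{\theta'}$.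
\end{proof}

The second representation shows what the converse must cope with. There the group element $\alpha(p)$ is visible only as a relation from points colored $(g,1)$ to \emph{later} points colored $(g\alpha(p),2)$. The group lives on the colors, and the colors are not given.

\section{What survives of equality and of functions}\label{sec:det}

In this section and the next, $T$ is a table and $\theta$ is a relativized representation of $\mathfrak A(T)$ over a base $Y$. Write $\bar a=a^\theta$ and $U=\bigcup_a\bar a$. Recall that $U$ is transitive. By the definition of relativized complement, every pair in $U$ lies in exactly one of $\bar a$, $\overline{-a}$. Nothing says that $\theta$ respects $+$ or inclusion. For instance, $\bar e_i\subseteq\bar e$ is not automatic; proving it for $i=1,2,3$ is the first task.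

\begin{definition}
A relation $V\subseteq U$ is \emph{forward deterministic} if $(x,y),(x,z)\in V$ and $(y,z)\in U$ imply $(y,z)\in\bar e$. It is \emph{backward deterministic} if $(x,z),(y,z)\in V$ and $(x,y)\in U$ imply $(x,y)\in\bar e$.
\end{definition}

If $U=Y\times Y$, forward determinism says that any two $V$-successors of a point are $\bar e$-related. In general it is silent about successors that are incomparable under $U$. Both properties pass to subsets.

\begin{lemma}\label{lem:det}
Let $f,g\in\mathfrak A(T)$. If $f\mathbin{;}(-e)=-f$, then $\bar f$ is forward deterministic. If $(-e)\mathbin{;}g=-g$, then $\bar g$ is backward deterministic. In particular, $\bar e$ has both properties.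
\end{lemma}

\begin{proof}
Let $(x,y),(x,z)\in\bar f$ and $(y,z)\in U$. If $(y,z)\notin\bar e$, then $(y,z)\in\overline{-e}$, so $(x,z)\in\overline{f\mathbin{;}(-e)}=\overline{-f}$, which is disjoint from $\bar f$. The second claim is dual. The element $e$ is functional and cofunctional, so Lemma~\ref{lem:eqs}(1) applies.
\end{proof}

To compare some $\bar e_i$ with $\bar e$ we use a pair of elements that are generalized inverses of each other.

\begin{lemma}\label{lem:inverse}
Suppose $f\mathbin{;}(-e)=-f$, $(-e)\mathbin{;}g=-g$, $f\mathbin{;}g\mathbin{;}f=f$ and $g\mathbin{;}f\mathbin{;}g=g$. Then $\overline{g\mathbin{;}f}\subseteq\bar e$.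
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:det}, $\bar f$ is forward and $\bar g$ backward deterministic. Let $(x,y)\in\overline{g\mathbin{;}f}$ and pick $z$ with $(x,z)\in\bar g$ and $(z,y)\in\bar f$. Since $\bar g=\bar g\mathbin{;}\bar f\mathbin{;}\bar g$, there are $a,b$ with
\[
(x,a)\in\bar g,\qquad(a,b)\in\bar f,\qquad(b,z)\in\bar g.
\]
Both $(x,z)$ and $(b,z)$ lie in $\bar g$, and $(x,b)\in\bar g\mathbin{;}\bar f\subseteq U$. Backward determinism of $\bar g$ gives $(x,b)\in\bar e$. Next, $(a,b)\in\bar f$, $(b,z)\in\bar g$ and $(z,y)\in\bar f$ give $(a,y)\in\bar f\mathbin{;}\bar g\mathbin{;}\bar f=\bar f$. Both $(a,b)$ and $(a,y)$ lie in $\bar f$, and $(b,y)\in\bar g\mathbin{;}\bar f\subseteq U$. Forward determinism of $\bar f$ gives $(b,y)\in\bar e$. So $(x,y)\in\bar e\mathbin{;}\bar e=\bar e$.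
\end{proof}

\begin{lemma}\label{lem:identity}
$\bar e_i\subseteq\bar e$ for $i=1,2,3$; $\bar0=\emptyset$; $\bar1=U$.
\end{lemma}

\begin{proof}
Fix $i\in\{1,2,3\}$ and $k\in\{0,4\}$. In the intended picture let $f$ be the function that fixes $X_i$ pointwise and collapses everything else to the point of $X_k$, and let $g$ be its converse:
\[
f=e_i+e_k+\sum_{j\notin\{i,k\}}u_{jk},\qquad g=e_i+e_k+\sum_{j\notin\{i,k\}}u_{kj}.
\]
Then $f$ is functional and $g$ is cofunctional, so the first two hypotheses of Lemma~\ref{lem:inverse} hold by Lemma~\ref{lem:eqs}(1). The only composable pairs of an atom of $g$ and an atom of $f$ are $(e_i,e_i)$, $(e_k,e_k)$ and $(u_{kj},u_{jk})$, and $u_{kj}\circ u_{jk}=\mathrm{At}_{kk}=\{e_k\}$. So $g\mathbin{;}f=e_i+e_k$. All targets of atoms of $f$ and all sources of atoms of $g$ lie in $\{i,k\}$, so $f\mathbin{;}g\mathbin{;}f=f$ and $g\mathbin{;}f\mathbin{;}g=g$. Lemma~\ref{lem:inverse} gives $\overline{e_i+e_k}\subseteq\bar e$.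

This holds for $k=0$ and for $k=4$. Since $e_i=(e_i+e_0)\mathbin{;}(e_i+e_4)$, we get $\bar e_i\subseteq\bar e\mathbin{;}\bar e=\bar e$. This is why there are two one-point sorts.

Since $0=e_1\mathbin{;}e_2$, also $\bar0\subseteq\bar e\mathbin{;}\bar e=\bar e$. Then $\bar0=\overline{0\mathbin{;}(-0)}\subseteq\bar e\mathbin{;}\overline{-0}=\overline{-0}$. As $\bar0$ and $\overline{-0}$ are disjoint, $\bar0=\emptyset$, and $\bar1=U\setminus\bar0=U$.
\end{proof}

\begin{lemma}\label{lem:small}
If $s$ is small, then $\bar s$ is forward and backward deterministic.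
\end{lemma}

\begin{proof}
Let $s\in\mathrm{At}_{ij}$. The element $f=s+\sum_{k\ne i}e_k$ is functional and $g=s+\sum_{k\ne j}e_k$ is cofunctional, so $\bar f$ is forward and $\bar g$ backward deterministic by Lemmas~\ref{lem:eqs}(1) and~\ref{lem:det}. Since $s=e_i\mathbin{;}f=g\mathbin{;}e_j$, Lemma~\ref{lem:identity} gives $\bar s\subseteq\bar e\mathbin{;}\bar f=\bar f$ and $\bar s\subseteq\bar g\mathbin{;}\bar e=\bar g$.
\end{proof}

\section{From a representation to a group}\label{sec:walk}

\begin{proposition}\label{prop:group}
If $\mathfrak A(T)$ has a relativized representation over $Y$, then $T$ is realizable in a group, and in a finite group if $Y$ is finite.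
\end{proposition}

We keep the notation of Section~\ref{sec:det}. The proof occupies this section.

\subsection{Moves, and the smallest walk}

Think of a pair $(l,r)\in\bar e_i$ as an interval with left end $l$ and right end $r$, located at sort $i$. A small atom gives two ways to shrink intervals.

\begin{lemma}[moves]\label{lem:moves}
Let $s\in\mathrm{At}_{ij}$ be small.
\begin{itemize}
\item[$(+)$] If $(l,r)\in\bar e_i$, there are $l',r'$ with $(l,l')\in\bar s$, $(l',r')\in\bar e_j$, $(r',r)\in U$.
\item[$(-)$] If $(l,r)\in\bar e_j$, there are $l',r'$ with $(l,l')\in U$, $(l',r')\in\bar e_i$, $(r',r)\in\bar s$.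
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:eqs}(2) and $U=\bar1$,
\begin{align*}
\bar e_i&=\bar e_i\mathbin{;}\bar e_i\subseteq\bar e_i\mathbin{;}U=\overline{e_i\mathbin{;}1}=\overline{s\mathbin{;}1}=\overline{s\mathbin{;}e_j\mathbin{;}1}=\bar s\mathbin{;}\bar e_j\mathbin{;}U,\\
\bar e_j&=\bar e_j\mathbin{;}\bar e_j\subseteq U\mathbin{;}\bar e_j=\overline{1\mathbin{;}e_j}=\overline{1\mathbin{;}s}=\overline{1\mathbin{;}e_i\mathbin{;}s}=U\mathbin{;}\bar e_i\mathbin{;}\bar s.\qedhere
\end{align*}
\end{proof}

The move $(+)$ applies $s$ to the left end, and $(-)$ undoes $s$ at the right end. The whole method is visible in the walk that applies $s$ once and then undoes it.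

\begin{example}\label{ex:forthback}
Start with $(l_0,r_0)\in\bar e_i$. The move $(+)$ gives $(l_0,l_1)\in\bar s$, $(l_1,r_1)\in\bar e_j$ and $(r_1,r_0)\in U$. The move $(-)$ applied to $(l_1,r_1)$ gives $(l_1,l_2)\in U$, $(l_2,r_2)\in\bar e_i$ and $(r_2,r_1)\in\bar s$; see Figure~\ref{fig:nest}. Now
\[
(l_0,r_1)\in\bar s\mathbin{;}\bar e_j=\bar s,\qquad (r_2,r_1)\in\bar s,\qquad(l_0,r_2)\in U,
\]
the last by transitivity along $l_0,l_1,l_2,r_2$. Since $\bar s$ is backward deterministic, $(l_0,r_2)\in\bar e$. Since also $(l_0,r_0)\in\bar e_i\subseteq\bar e$ and $(r_2,r_0)\in U$, forward determinism of $\bar e$ gives $(r_2,r_0)\in\bar e$. So $l_0$, $r_2$ and $r_0$ are all equal modulo $\bar e$: the walk has returned to where it began, although if $U$ is a strict order neither end of the new interval $(l_2,r_2)$ is an end of the old one.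

Had we instead followed $s$ from $l_0$ to $l_1$ and then chosen any $x$ with $(x,l_1)\in\bar s$, nothing would guarantee that $x$ and $l_0$ are comparable under $U$, and without this backward determinism says nothing.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\foreach \x in {0,2,4,6,8,10} \fill (\x,0) circle (1.8pt);
\node at (0,-0.35) {$l_0$};
\node at (2,-0.35) {$l_1$};
\node at (4,-0.35) {$l_2$};
\node at (6,-0.35) {$r_2$};
\node at (8,-0.35) {$r_1$};
\node at (10,-0.35) {$r_0$};
\draw[->] (0.12,0) -- node[above] {$\bar s$} (1.88,0);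
\draw[->] (2.12,0) -- node[above] {$U$} (3.88,0);
\draw[->] (4.12,0) -- node[above] {$\bar e_i$} (5.88,0);
\draw[->] (6.12,0) -- node[above] {$\bar s$} (7.88,0);
\draw[->] (8.12,0) -- node[above] {$U$} (9.88,0);
\draw[->] (2,0.12) to[out=35,in=145] node[above] {$\bar e_j$} (8,0.12);
\draw[->] (0,0.12) to[out=45,in=135] node[above] {$\bar e_i$} (10,0.12);
\draw[->,dashed] (0,-0.6) to[out=-30,in=210] node[below] {$\bar e$ (forced)} (6,-0.6);
\end{tikzpicture}
\caption{A small atom $s$ is applied by moving the left end of the interval $(l_0,r_0)$ to $l_1$, and undone by moving the right end from $r_1$ to $r_2$. Every pair of points read from left to right lies in $U$. Backward determinism of $\bar s$ forces the dashed pair into $\bar e$.}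
\label{fig:nest}
\end{figure}

\subsection{The walk}

The realization we want must be injective, so distinct small atoms have to be separated. We separate one pair at a time. \emph{Fix distinct small atoms $s_0,t_0$ in the same block $(i_0,j_0)$.} As $\theta$ is injective, after possibly exchanging them there is a pair $(x,y)\in\bar s_0\setminus\bar t_0$. As $s_0=e_{i_0}\mathbin{;}s_0$, there is $x'$ with $(x,x')\in\bar e_{i_0}$ and $(x',y)\in\bar s_0$. The walk will start at the interval $(x,x')$. All its points other than $x'$ then lie $U$-below $x'$, hence $U$-below $y$, so they can be compared with $y$.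

For each small $s\in\mathrm{At}_{ij}$ introduce a letter $s^+$ from $i$ to $j$ and a letter $s^-$ from $j$ to $i$, formally inverse to each other. A \emph{path} is a finite, possibly empty, composable sequence of letters starting at $i_0$; its inverse $\omega^{-1}$ is the reversed sequence of inverse letters. List the nonempty paths as $\omega_1,\omega_2,\dots$ so that each occurs infinitely often, and let
\[
\sigma_1\sigma_2\sigma_3\cdots=\omega_1\omega_1^{-1}\omega_2\omega_2^{-1}\cdots .
\]
This infinite sequence is composable, since each $\omega_k\omega_k^{-1}$ leads from $i_0$ back to $i_0$. Let $j(n)$ be the sort reached after $n$ letters, so $j(0)=i_0$. Put $(l_0,r_0)=(x,x')$, and given $(l_n,r_n)\in\bar e_{j(n)}$, obtain $(l_{n+1},r_{n+1})\in\bar e_{j(n+1)}$ by the move of Lemma~\ref{lem:moves} that belongs to the letter $\sigma_{n+1}$: the move $(+)$ for $s^+$, the move $(-)$ for $s^-$.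

The points $l_n,r_n$ need not be distinct, so we use names for them. Let $\Lambda$ be the formal chain
\[
L_0<L_1<L_2<\cdots\cdots<R_2<R_1<R_0,
\]
and let $\rho\colon\Lambda\to Y$ send $L_n$ to $l_n$ and $R_n$ to $r_n$. If $\xi<\eta$ in $\Lambda$, then $(\rho\xi,\rho\eta)\in U$. This follows by transitivity from $(l_n,l_{n+1}),(l_n,r_n),(r_{n+1},r_n)\in U$; for $L_n<R_m$, pass through $L_k$ and $R_k$ with $k=\max(n,m)$. For $\xi<\eta$ define the \emph{type}
\[
\tau(\xi,\eta)=\{g\in\mathfrak A(T):(\rho\xi,\rho\eta)\in\bar g\}.
\]
It contains exactly one of $g,-g$ for each $g$, and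
\begin{equation}\label{eq:types}
\xi<\eta<\zeta,\ g\in\tau(\xi,\eta),\ h\in\tau(\eta,\zeta)\ \Longrightarrow\ g\mathbin{;}h\in\tau(\xi,\zeta).
\end{equation}

\subsection{Passing to classes}

For $\xi,\eta\in\Lambda$ write $\xi\equiv\eta$ if $\xi=\eta$ or $e\in\tau(\min(\xi,\eta),\max(\xi,\eta))$.

\begin{lemma}\label{lem:quotient}
The relation $\equiv$ is an equivalence relation. If $\xi<\eta$, $\xi'<\eta'$, $\xi\equiv\xi'$ and $\eta\equiv\eta'$, then $\tau(\xi,\eta)=\tau(\xi',\eta')$.
\end{lemma}

\begin{proof}
Reflexivity and symmetry are built in. Let $\xi<\eta<\zeta$ and suppose that two of the three pairs are $\equiv$-related. If the missing pair is $(\xi,\zeta)$, use $e\mathbin{;}e=e$ and \eqref{eq:types}. If it is $(\eta,\zeta)$, use forward determinism of $\bar e$. If it is $(\xi,\eta)$, use backward determinism of $\bar e$. This gives transitivity.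

For the second claim let $\mu=\min(\xi,\xi')$ and $M=\max(\eta,\eta')$. Either $\mu=\xi$, or $\mu<\xi$ and $e\in\tau(\mu,\xi)$; either $M=\eta$, or $\eta<M$ and $e\in\tau(\eta,M)$. As $e\mathbin{;}g=g=g\mathbin{;}e$, \eqref{eq:types} gives $\tau(\xi,\eta)\subseteq\tau(\mu,M)$. Both sets contain exactly one of $g,-g$ for each $g$, so they are equal. In the same way $\tau(\xi',\eta')=\tau(\mu,M)$.
\end{proof}

Let $K=\Lambda/{\equiv}$. Since $(l_n,r_n)\in\bar e_{j(n)}\subseteq\bar e$ by Lemma~\ref{lem:identity}, we have $L_n\equiv R_n$. Let $\kappa_n$ be their common class. Then $K=\{\kappa_n:n\ge0\}$, and every class contains some $L_n$ and some $R_n$. Given any $\kappa,\kappa'\in K$, possibly equal, we can therefore choose $\xi<\eta$ with $\xi\in\kappa$ and $\eta\in\kappa'$, for example an $L$ and an $R$. By Lemma~\ref{lem:quotient} the type does not depend on the choice; write $\tau(\kappa,\kappa')$ for it. So on $K$ every ordered pair has a type, in both directions, although $U$ may be a strict order.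

\emph{If $Y$ is finite, then $K$ is finite.} Indeed, let $n<m$ and $l_n=l_m$. Then $L_m<R_n$ and $(\rho L_m,\rho R_n)=(l_n,r_n)\in\bar e$, so $\kappa_m=\kappa_n$. Hence $|K|\le|Y|$.

For a small atom $s$ put $s^*=\{(\kappa,\kappa')\in K\times K:s\in\tau(\kappa,\kappa')\}$.

\begin{lemma}\label{lem:partial}
$s^*$ is an injective partial map of $K$ to itself.
\end{lemma}

\begin{proof}
Suppose $(\kappa,\kappa'),(\kappa,\kappa'')\in s^*$ with $\kappa'\ne\kappa''$. Choose an $L$ in $\kappa$, and $R'\in\kappa'$, $R''\in\kappa''$ among the elements $R_n$; say $R'<R''$. Then $s\in\tau(L,R')\cap\tau(L,R'')$ and $(\rho R',\rho R'')\in U$. By forward determinism of $\bar s$ (Lemma~\ref{lem:small}) $R'\equiv R''$, a contradiction. Dually, suppose $(\kappa',\kappa),(\kappa'',\kappa)\in s^*$ with $\kappa'\ne\kappa''$. Choose $L'\in\kappa'$ and $L''\in\kappa''$ among the elements $L_n$, say $L'<L''$, and an $R$ in $\kappa$; backward determinism gives $L'\equiv L''$, a contradiction.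
\end{proof}

\subsection{Recurrence}

We write maps on the right. Put $(s^+)^*=s^*$ and $(s^-)^*=(s^*)^{-1}$, and for a sequence $\omega$ of letters let $\omega^*$ be the composite of the corresponding partial maps, the identity if $\omega$ is empty. By Lemma~\ref{lem:partial} all these are injective partial maps, and $(\omega^{-1})^*=(\omega^*)^{-1}$.

\begin{lemma}\label{lem:recurrence}
For every path $\omega$, $\kappa_0\omega^*$ is defined and equals $\kappa_n$ for infinitely many $n$.
\end{lemma}

\begin{proof}
If $\sigma_{n+1}=s^+$, then $(l_n,l_{n+1})\in\bar s$, so $s\in\tau(L_n,L_{n+1})$. If $\sigma_{n+1}=s^-$, then $(r_{n+1},r_n)\in\bar s$, so $s\in\tau(R_{n+1},R_n)$. In both cases $\kappa_{n+1}=\kappa_n\sigma_{n+1}^*$.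

Let $N_k$ be the number of letters that precede the block $\omega_k\omega_k^{-1}$. Then $\kappa_{N_k}\omega_k^*$ is defined and equals $\kappa_{N_k+|\omega_k|}$, and $\kappa_{N_{k+1}}=\kappa_{N_k}\omega_k^*(\omega_k^*)^{-1}=\kappa_{N_k}$. As $N_1=0$, we get $\kappa_{N_k}=\kappa_0$ and $\kappa_{N_k+|\omega_k|}=\kappa_0\omega_k^*$ for all $k$. Since every nonempty path is $\omega_k$ for infinitely many $k$, the claim follows; for the empty path use the indices $N_k$.
\end{proof}

For $i=1,2,3$ let $K_i=\{\kappa_0\omega^*:\omega\text{ a path ending at }i\}$. Each $K_i$ is nonempty, because $P$ and $Q$ are nonempty and so every sort $1,2,3$ is reached by a path. Let $s\in\mathrm{At}_{ij}$ be small. If $\omega$ is a path ending at $i$, then $\omega s^+$ is a path ending at $j$, so $s^*$ is defined on all of $K_i$ with values in $K_j$. If $\omega$ ends at $j$, then $\omega s^-$ ends at $i$, so $(s^*)^{-1}$ is defined on all of $K_j$ with values in $K_i$. Hence $s^*$ restricts to a bijection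
\[
\hat s\colon K_i\to K_j .
\]

\begin{lemma}\label{lem:hats}
$\hat p\,\hat q=\widehat{p*q}$ for all $p\in P$, $q\in Q$. Moreover $\hat s_0\ne\hat t_0$.
\end{lemma}

\begin{proof}
Let $\kappa\in K_1$, $\kappa'=\kappa\hat p$ and $\kappa''=\kappa'\hat q$. To compose types we need representatives in increasing order, and here recurrence is used: choose $L_n\in\kappa$, then $m>n$ with $L_m\in\kappa'$, by Lemma~\ref{lem:recurrence}, and then some $R_k\in\kappa''$. Now $p\in\tau(L_n,L_m)$ and $q\in\tau(L_m,R_k)$, so $p*q=p\mathbin{;}q\in\tau(L_n,R_k)$ by \eqref{eq:types} and (R2). That is, $\kappa''=\kappa\,\widehat{p*q}$.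

For the second claim, $\kappa_0\in K_{i_0}$ by the empty path. Let $\kappa'=\kappa_0\hat s_0$ and choose $m>0$ with $L_m\in\kappa'$, by Lemma~\ref{lem:recurrence}. Then $s_0\in\tau(L_0,L_m)$, that is, $(x,l_m)\in\bar s_0$, and also $(x,y)\in\bar s_0$. Moreover $(l_m,y)\in U$, because $(l_m,r_0)\in U$, $r_0=x'$ and $(x',y)\in\bar s_0\subseteq U$. Forward determinism of $\bar s_0$ gives $(l_m,y)\in\bar e$. If $\kappa_0\hat t_0$ were also $\kappa'$, then $(x,l_m)\in\bar t_0$ and hence $(x,y)\in\bar t_0\mathbin{;}\bar e=\bar t_0$, contrary to the choice of $(x,y)$.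
\end{proof}

\subsection{The group}

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Consider first the fixed pair $s_0,t_0$. Fix $p_1\in P$ and $q_1\in Q$, and let $c_1=p_1*q_1$, so $\hat c_1=\hat p_1\hat q_1\colon K_1\to K_3$. In the group $\mathrm{Sym}(K_1)$, acting on the right, put
\[
\alpha(p)=\hat p\,\hat p_1^{-1},\qquad\beta(q)=\hat p_1\,\hat q\,\hat c_1^{-1},\qquad\gamma(c)=\hat c\,\hat c_1^{-1}.
\]
Then $\alpha(p)\beta(q)=\hat p\,\hat q\,\hat c_1^{-1}=\gamma(p*q)$ by Lemma~\ref{lem:hats}, and the atoms $s_0,t_0$ have different images. The group is finite if $Y$ is, since then $K$ is finite.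

Carry this out for each of the finitely many unordered pairs $\{s_0,t_0\}$ of distinct small atoms lying in a common block, and take the direct product of the resulting groups and maps (the trivial group if there is no such pair). The product maps are injective on each of $P$, $Q$ and $C$ and realize $T$, and the product group is finite if $Y$ is.
\end{proof}

Together, Propositions~\ref{prop:rep} and~\ref{prop:group} say that $\mathfrak A(T)$ has a relativized representation exactly when $T$ is realizable in a group. For instance, the algebra of the table in Example~\ref{ex:table} has none.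

\section{From word problems to tables}\label{sec:words}

\begin{proposition}\label{prop:tables}
There is an algorithm that computes from an instance $I$ a table $T_I$ such that
\begin{enumerate}
\item[(a)] a refutation of $I$ in $H$ yields a realization of $T_I$ in $H\times Z$ for some finite group $Z$;
\item[(b)] a realization of $T_I$ in $H$ yields a refutation of $I$ in $H$.
\end{enumerate}
\end{proposition}

The idea is as follows. Assign to a symbol $\lambda$ two columns $q_\lambda,q'_\lambda$. In a realization put $\mu(\lambda)=\beta(q_\lambda)\beta(q'_\lambda)^{-1}$. If the cells $(a,q_\lambda)$ and $(a',q'_\lambda)$ have the same entry, then $\alpha(a)\beta(q_\lambda)=\alpha(a')\beta(q'_\lambda)$, that is,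
\begin{equation}\label{eq:arrow}
\alpha(a)\,\mu(\lambda)=\alpha(a').
\end{equation}
So a coincidence of two entries is an arrow labeled $\lambda$ between rows, and closed circuits of arrows express relations.

The difficulty lies in (a): a realization must be injective on rows, columns \emph{and} entries, while a refutation may send many words to $1$, even a generator. The rows along a circuit that spells out a relator could then be forced to take repeated values. We therefore place rows over the vertices of a graph, add to every value a coordinate that records the vertex, and allow only one row of a circuit over each vertex. A relator, however, spells a walk that visits its vertices repeatedly. So we move it, step by step along a ladder, to a cycle through fresh vertices. The one repeated vertex that we keep is at the two ends of the word $w$, where inequality is what we want.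

\begin{proof}[Construction]
Delete the empty words from $\mathcal R$ and replace $w$ by $wxx^{-1}$ for some $x\in\mathcal X$. Then all words are nonempty, and the refutations are unchanged. Let $J=\mathcal R\sqcup\{\star\}$, where the index $r\in\mathcal R$ denotes the word $r$ and $\star$ denotes $w$.

\emph{The graph $\Gamma$.} Take vertices $o$ and $x_1,x_2$ for $x\in\mathcal X$, and directed edges
\[
x'\colon o\to x_1,\qquad x''\colon x_1\to x_2,\qquad x'''\colon x_2\to o .
\]
A word of length $m$ indexed by $r\in J$ determines a closed walk $o=v_0,v_1,\dots,v_n=o$ with $n=3m\ge3$: the letter $x$ traverses $x',x'',x'''$ forward, and $x^{-1}$ traverses $x''',x'',x'$ backward. Let step $i$, from $v_{i-1}$ to $v_i$, use the edge $\delta_i$ with sign $\epsilon_i=\pm1$. For each $r\in J$ add fresh vertices $y_1,\dots,y_n$, put $y_0=y_n$, and add edges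
\[
f_i\colon v_i\to y_i,\qquad g_i\colon y_{i-1}\to y_i\qquad(1\le i\le n),
\]
and put $f_0=f_n$; this is consistent, as $v_0=v_n$ and $y_0=y_n$. All these objects depend on $r$; see Figure~\ref{fig:ladder}. The three edges of a generator join three different pairs of vertices, and $n\ge3$. So the graph $\Gamma$ has no loops, and any two vertices are joined by at most one edge, irrespective of direction. The neighbors of $y_i$ are exactly $v_i,y_{i-1},y_{i+1}$, with indices modulo $n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\fill[gray!20] (2.2,0) rectangle (4.4,1.6);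
\foreach \x in {0,2.2,4.4,6.6} {\fill (\x,0) circle (1.8pt); \fill (\x,1.6) circle (1.8pt); \draw[->] (\x,0.1) -- (\x,1.5);}
\draw (0,0) -- node[below] {$\delta_1$} (2.2,0) -- node[below] {$\delta_2$} (4.4,0) -- node[below] {$\delta_3$} (6.6,0);
\draw[->] (0.1,1.6) -- node[above] {$g_1$} (2.1,1.6);
\draw[->] (2.3,1.6) -- node[above] {$g_2$} (4.3,1.6);
\draw[->] (4.5,1.6) -- node[above] {$g_3$} (6.5,1.6);
\node at (0,-0.35) {$v_0$};
\node at (2.2,-0.35) {$v_1$};
\node at (4.4,-0.35) {$v_2$};
\node at (6.6,-0.35) {$v_3$};
\node at (0,1.95) {$y_0$};
\node at (2.2,1.95) {$y_1$};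
\node at (4.4,1.95) {$y_2$};
\node at (6.6,1.95) {$y_3$};
\node[right] at (0,0.8) {$f_0$};
\node[right] at (2.2,0.8) {$f_1$};
\node[right] at (4.4,0.8) {$f_2$};
\node[right] at (6.6,0.8) {$f_3$};
\node at (7.7,0.8) {$\cdots$};
\end{tikzpicture}
\caption{The ladder of a word. The bottom row is the walk $v_0,v_1,\dots,v_n=v_0$ in the graph of the generators, where vertices repeat and edges are traversed in either direction. The top row runs through fresh vertices, distinct except that $y_n=y_0$. The shaded part is the square $i=2$.}
\label{fig:ladder}
\end{figure}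

\emph{Clusters.} A cluster is a finite set of \emph{points}, each point $a$ lying over a vertex $\nu(a)$, with \emph{arrows} $(a,\lambda,a')$, where $\lambda$ is an edge from $\nu(a)$ to $\nu(a')$. We use three kinds.
\begin{itemize}
\item \emph{Squares}, for $r\in J$ and $1\le i\le n$: one point over each of the four distinct vertices $v_{i-1},v_i,y_{i-1},y_i$, and one arrow for each edge of $\Gamma$ joining two of them. By the description of neighbors these edges are exactly $\delta_i,f_{i-1},f_i,g_i$.
\item \emph{Rings}, for $r\in\mathcal R$: one point over each of $y_1,\dots,y_n$, and one arrow for each edge joining two of them. These edges are exactly $g_1,\dots,g_n$.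
\item \emph{The path}, for $r=\star$: points $z_0,\dots,z_n$ with $\nu(z_i)=y_i$, so that $\nu(z_0)=\nu(z_n)$, and arrows $(z_{i-1},g_i,z_i)$ for $1\le i\le n$.
\end{itemize}
Each cluster has at most one arrow with a given label, and every arrow joins distinct points. (Cutting a generator into only two edges $o\to x_1\to o$ would not do: a square over these vertices would contain both edges and force their labels to be inverse to each other.)

\emph{The table $T_I$.} Let $P$ be the disjoint union of the clusters, $Q=\{q_\lambda,q'_\lambda:\lambda\text{ an edge of }\Gamma\}$, and $C=(P\times Q)/{\sim}$, where $\sim$ is the equivalence relation generated by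
\[
(a,q_\lambda)\sim(a',q'_\lambda)\qquad\text{for all arrows }(a,\lambda,a').
\]
Let $*$ be the quotient map. Each pair in $P\times Q$ occurs in at most one generating relation. So the classes have at most two elements, and the members of a two-element class differ in both coordinates. Hence $*$ is cancellative.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tables}(b)]
Let $\alpha,\beta,\gamma$ realize $T_I$ in $H$, and let $\mu(\lambda)=\beta(q_\lambda)\beta(q'_\lambda)^{-1}$. Then \eqref{eq:arrow} holds for every arrow $(a,\lambda,a')$. Put $\varphi(x)=\mu(x')\mu(x'')\mu(x''')$. For each $r\in J$ the word indexed by $r$ has the value $\prod_{i=1}^n\mu(\delta_i)^{\epsilon_i}$ under $\varphi$. In a square we can go from the point over $v_{i-1}$ to the point over $y_i$ in two ways, so \eqref{eq:arrow} gives $\mu(\delta_i)^{\epsilon_i}\mu(f_i)=\mu(f_{i-1})\mu(g_i)$, that is,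
\[
\mu(\delta_i)^{\epsilon_i}=\mu(f_{i-1})\,\mu(g_i)\,\mu(f_i)^{-1}.
\]
The product over $i$ telescopes. As $f_0=f_n$, the value of the word is conjugate to $\mu(g_1)\cdots\mu(g_n)$. For $r\in\mathcal R$, going once around the ring gives $\mu(g_1)\cdots\mu(g_n)=1$, so $\varphi(r)=1$. For $r=\star$, following the path gives $\alpha(z_0)\,\mu(g_1)\cdots\mu(g_n)=\alpha(z_n)\neq\alpha(z_0)$, so $\varphi(w)\ne1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tables}(a)]
Let $\varphi$ be a refutation in $H$. Put
\[
\mu(x')=\varphi(x),\quad\mu(x'')=\mu(x''')=1,\quad\mu(f_i)=1,\quad\mu(g_i)=\mu(\delta_i)^{\epsilon_i}.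
\]
For each $r\in J$ the product $\mu(g_1)\cdots\mu(g_n)$ is then the value under $\varphi$ of the word indexed by $r$. Define $\pi\colon P\to H$ as follows.
\begin{itemize}
\item In a square, $\pi=1$ over $v_{i-1}$ and $y_{i-1}$, and $\pi=\mu(\delta_i)^{\epsilon_i}$ over $v_i$ and $y_i$.
\item In a ring, $\pi=\mu(g_1)\cdots\mu(g_i)$ over $y_i$ for $1\le i\le n$. Over $y_n$ this is $\varphi(r)=1$.
\item On the path, $\pi(z_i)=\mu(g_1)\cdots\mu(g_i)$ for $0\le i\le n$.
\end{itemize}
Then $\pi(a)\mu(\lambda)=\pi(a')$ for every arrow $(a,\lambda,a')$. For the arrow $\delta_i$ of a square this reads $1\cdot\mu(\delta_i)=\mu(\delta_i)$ if $\epsilon_i=1$, and $\mu(\delta_i)^{-1}\mu(\delta_i)=1$ if $\epsilon_i=-1$. For the other arrows of squares it follows from $\mu(f_{i-1})=\mu(f_i)=1$ and the definition of $\mu(g_i)$. In rings and on the path it is immediate; for the arrow $g_1$ of a ring, from $y_n$ to $y_1$, use $\pi=1$ over $y_n$. Also $\pi(z_0)=1\ne\varphi(w)=\pi(z_n)$.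

Let $Z$ be the vector space over $\mathbb Z_3$ with basis vectors $\mathbf b_\xi$ indexed by the vertices, the clusters and the edges. Let $\mathrm{cl}(a)$ be the cluster of $a$. For an edge $\lambda\colon t\to h$ put
\[
\alpha(a)=(\pi(a),\,\mathbf b_{\nu(a)}+\mathbf b_{\mathrm{cl}(a)}),\quad
\beta(q_\lambda)=(\mu(\lambda),\,\mathbf b_h-\mathbf b_t+\mathbf b_\lambda),\quad
\beta(q'_\lambda)=(1,\,\mathbf b_\lambda).
\]
The map $\beta$ is injective because $h\ne t$. The map $\alpha$ is injective because the only distinct points with the same cluster and vertex are $z_0,z_n$, and $\pi(z_0)\ne\pi(z_n)$. For an arrow $(a,\lambda,a')$ both $\alpha(a)\beta(q_\lambda)$ and $\alpha(a')\beta(q'_\lambda)$ are equal to $(\pi(a'),\,\mathbf b_h+\mathbf b_{\mathrm{cl}(a)}+\mathbf b_\lambda)$. So $\gamma(a*q)=\alpha(a)\beta(q)$ is well defined.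

\emph{$\gamma$ is injective.} Let $\alpha(a)\beta(q)=\alpha(a')\beta(\tilde q)$; we show $(a,q)\sim(a',\tilde q)$. The cluster and edge coordinates give $\mathrm{cl}(a)=\mathrm{cl}(a')$ and $q,\tilde q\in\{q_\lambda,q'_\lambda\}$ for one edge $\lambda\colon t\to h$. If $q=\tilde q$, then $\alpha(a)=\alpha(a')$ and $a=a'$. Otherwise, by symmetry, $q=q_\lambda$ and $\tilde q=q'_\lambda$. Then
\[
\mathbf b_{\nu(a)}+\mathbf b_h-\mathbf b_t=\mathbf b_{\nu(a')},\qquad\pi(a)\mu(\lambda)=\pi(a').
\]
The $t$-coordinate of the left side is $0$ if $\nu(a)=t$ and $-1$ otherwise; that of the right side is $0$ or $1$. Modulo $3$ this forces $\nu(a)=t$, and then $\nu(a')=h$. (Modulo $2$, the case $\nu(a)=h$, $\nu(a')=t$ would also be possible.)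

In a square or a ring there is exactly one point over each of its vertices and an arrow for every edge of $\Gamma$ joining two of them, so $(a,\lambda,a')$ is an arrow. On the path, $\lambda$ joins two of the vertices $y_1,\dots,y_n$ of $\star$, so $\lambda=g_i$ for some $i$, with $t=y_{i-1}$ and $h=y_i$. If $(a,\lambda,a')$ is not an arrow, then, since only $z_0,z_n$ share a vertex and $n\ge3$, one of two cases occurs:
\begin{itemize}
\item $i=1$, $a=z_n$, $a'=z_1$. Then $\pi(z_n)\mu(g_1)=\pi(z_1)=\pi(z_0)\mu(g_1)$.
\item $i=n$, $a=z_{n-1}$, $a'=z_0$. Then $\pi(z_0)=\pi(z_{n-1})\mu(g_n)=\pi(z_n)$.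
\end{itemize}
Both contradict $\pi(z_0)\neq\pi(z_n)$. So $(a,\lambda,a')$ is an arrow in all cases, and $(a,q)\sim(a',\tilde q)$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathfrak A_I=\mathfrak A(T_I)$. It is a finite unary semigroup by Lemma~\ref{lem:assoc}, and it is computable from $I$. If $I$ has a refutation in a (finite) group, then $T_I$ is realizable in a (finite) group by Proposition~\ref{prop:tables}(a), and Proposition~\ref{prop:rep} gives all the memberships. Conversely, $\mathrm{Lin}\subseteq\mathrm{Rel}$ by definition, and $\mathrm{Univ}\subseteq\mathrm{Rel}$, $\mathrm{FUniv}\subseteq\mathrm{FRel}$ because universal representations are relativized ones. If $\mathfrak A_I$ is in $\mathrm{Rel}$ (resp.\ $\mathrm{FRel}$), then $T_I$ is realizable in a group (resp.\ a finite group) by Proposition~\ref{prop:group}, and Proposition~\ref{prop:tables}(b) gives a refutation of $I$ in it.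
\end{proof}

Let $\mathrm{Ref}$ (resp.\ $\mathrm{FRef}$) be the set of instances with a refutation in some group (resp.\ some finite group). We use two published theorems about groups.

\begin{itemize}
\item[(NB)] \emph{Novikov--Boone theorem, many-one form.} For every r.e.\ set $E\subseteq\mathbb N$ there are a finite presentation $\langle\mathcal X\mid\mathcal R\rangle$ of a group and a computable map $n\mapsto w_n$ to words with $n\in E\iff w_n=1$ in this group. See \cite[Ch.~12]{Rotman}, where it is obtained by combining the Markov--Post construction with Boone's Lemma in the proof of the Novikov--Boone--Britton theorem.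
\item[(S)] \emph{Slobodsko\u{\i}'s theorem} \cite{Slobodskoi}. The set of universal first-order sentences true in all finite groups is undecidable.
\end{itemize}

\begin{lemma}\label{lem:undec}
$\mathrm{Ref}$ is $\Pi^0_1$-hard, in particular undecidable. $\mathrm{FRef}$ is undecidable.
\end{lemma}

\begin{proof}
A refutation of $(\mathcal X,\mathcal R,w)$ in $H$ is a homomorphism $\langle\mathcal X\mid\mathcal R\rangle\to H$ that does not send $w$ to $1$. So an instance is in $\mathrm{Ref}$ if and only if $w\ne1$ in $\langle\mathcal X\mid\mathcal R\rangle$, and (NB) gives a many-one reduction of the complement of any r.e.\ set to $\mathrm{Ref}$. (In (NB) we may take $\mathcal X$ nonempty, adding a generator together with a relator that kills it. For undecidability alone, the unsolvability of the word problem suffices.)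

A universal sentence of group theory is effectively equivalent, over groups, to a finite conjunction of clauses
\[
\forall\bar x\,\Bigl(\bigwedge_i r_i=1\ \to\ \bigvee_{j=1}^m w_j=1\Bigr),
\]
where we may take $\bar x$ nonempty. The conjunction holds in all finite groups if and only if each clause does. If $m=0$, the clause fails in the trivial group. If $m\ge1$, the clause holds in all finite groups if and only if for some $j$ the instance $(\bar x,\{r_i\},w_j)$ is not in $\mathrm{FRef}$. Indeed, if $(\bar x,\{r_i\},w_j)\notin\mathrm{FRef}$, then $w_j=1$ whenever all $r_i=1$ in a finite group. Conversely, if for every $j$ the instance has a refutation in a finite group $H_j$, then the product assignment in $\prod_jH_j$ falsifies the clause. So a decision procedure for $\mathrm{FRef}$ would contradict (S).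
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B}, $I\mapsto\mathfrak A_I$ is a many-one reduction of $\mathrm{Ref}$ to $\mathrm{Rel}$ and of $\mathrm{FRef}$ to $\mathrm{FRel}$. Apply Lemma~\ref{lem:undec}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(2) Let $\mathrm{Univ}\cap\mathrm{Lin}\subseteq\mathcal K\subseteq\mathrm{Rel}$. If $I\in\mathrm{Ref}$, then $\mathfrak A_I\in\mathrm{Univ}\cap\mathrm{Lin}\subseteq\mathcal K$. If $\mathfrak A_I\in\mathcal K$, then $\mathfrak A_I\in\mathrm{Rel}$ and $I\in\mathrm{Ref}$. So $\mathrm{Ref}$ many-one reduces to $\mathcal K$, and $\mathcal K$ is $\Pi^0_1$-hard by Lemma~\ref{lem:undec}. If $\mathrm{FUniv}\subseteq\mathcal K\subseteq\mathrm{FRel}$, Theorem~\ref{thm:B}(2) gives in the same way $I\in\mathrm{FRef}\iff\mathfrak A_I\in\mathcal K$.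

(1) By (2), $\mathrm{Rel}$ is $\Pi^0_1$-hard and $\mathrm{FRel}$ is not recursive. $\mathrm{FRel}$ is r.e.: search through all finite bases and all maps. It remains to show that $\mathrm{Rel}$ is $\Pi^0_1$. For a finite unary semigroup $A$ let $\sigma_A$ be the first-order sentence in binary predicates $S_a$ $(a\in A)$ that is the conjunction of
\begin{itemize}
\item $\forall x\forall y\,\bigl(S_{a\mathbin{;}b}xy\leftrightarrow\exists z(S_axz\wedge S_bzy)\bigr)$ for all $a,b\in A$;
\item $\forall x\forall y\,\bigl(S_{-a}xy\leftrightarrow(\bigvee_{b\in A}S_bxy\wedge\neg S_axy)\bigr)$ for all $a\in A$;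
\item $\exists x\exists y\,\neg(S_axy\leftrightarrow S_bxy)$ for all $a\ne b$ in $A$.
\end{itemize}
Its models are exactly the relativized representations of $A$ over nonempty bases. Adding to a base a point that occurs in no relation preserves a relativized representation, so an empty base can be made nonempty. Hence $A\in\mathrm{Rel}$ if and only if $\sigma_A$ is satisfiable. By G\"odel's completeness theorem the set of unsatisfiable sentences is r.e., so $\mathrm{Rel}$ is $\Pi^0_1$.

(3) Expand $\mathfrak A_I$ by union, intersection, inclusion, $0$, $1$, $1'=e$,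
\[
D(a)=\sum\{e_i:a\text{ has an atom with source }i\},\qquad R(a)=\sum\{e_j:a\text{ has an atom with target }j\},
\]
and let $\mathfrak A_I^\Sigma$ be the $\Sigma$-reduct of this expansion. The universal representation of Proposition~\ref{prop:rep} interprets all these symbols in the standard way; for $D$ and $R$ this holds because each atom of block $(i,j)$ has domain $X_i$ and range $X_j$, and $e_i$ is sent to the identity on $X_i$. So $I\in\mathrm{Ref}$ (resp.\ $\mathrm{FRef}$) implies $\mathfrak A_I^\Sigma\in\mathcal K$. Conversely, if $\mathfrak A_I^\Sigma\in\mathcal K$, then $\mathfrak A_I\in\mathrm{Rel}$ (resp.\ $\mathrm{FRel}$), so $I\in\mathrm{Ref}$ (resp.\ $\mathrm{FRef}$). Apply Lemma~\ref{lem:undec}.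

(4) A first-order sentence can be evaluated on any given finite structure, so a finite axiomatization would make $\mathrm{Rel}$ decidable. If $\mathrm{FRel}=\mathrm{Rel}$, then by (1) this set would be both r.e.\ and co-r.e., hence decidable.
\end{proof}

\begin{remark}
Members of $\mathrm{Rel}\setminus\mathrm{FRel}$ arise as follows. If $w\ne1$ in $G=\langle\mathcal X\mid\mathcal R\rangle$ but $w$ is trivial in every finite quotient of $G$, then $I=(\mathcal X,\mathcal R,w)$ is in $\mathrm{Ref}$ but not in $\mathrm{FRef}$, because the image of $G$ under a refutation in a finite group would be a finite quotient in which $w\neq1$. So $\mathfrak A_I\in\mathrm{Rel}\setminus\mathrm{FRel}$ by Theorem~\ref{thm:B}.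
\end{remark}

\begin{thebibliography}{9}

\bibitem{HJS}
Robin Hirsch, Marcel Jackson and Ja\v{s} \v{S}emrl,
\emph{Minimal signatures with undecidability of representability by binary relations},
arXiv:2410.15906 (2024).

\bibitem{Rotman}
J.~Rotman,
\emph{An Introduction to the Theory of Groups}, 4th ed.

\bibitem{Slobodskoi}
A.~M. Slobodsko\u{\i},
\emph{Undecidability of the universal theory of finite groups},
Algebra i Logika \textbf{20} (1981).

\end{thebibliography}

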